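\title{Asymptotically nonexpansive maps without approximate fixed points}

\begin{abstract}
For every $\gamma\in(0,1)$ we construct a closed convex set $C$ of diameter at most $1$ in the Banach space $C[0,1]$ and a Lipschitz map $T:C\to C$ such that $T^n$ is nonexpansive for every $n\ge2$, while $\|x-Tx\|\ge1-\gamma$ for all $x\in C$. Hence bounded closed convex subsets of Banach spaces need not have the approximate fixed point property for asymptotically nonexpansive maps. The set is the free convex set with a self-map, equipped with the largest distance that the required inequalities allow.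
\end{abstract}

\section{The question and the result}\label{sec:intro}

Let $X$ be a Banach space, $C\subseteq X$ a nonempty set and $\mathbb N=\{1,2,\dots\}$. A map $T:C\to C$ is \emph{$K$-Lipschitz} if $\|Tx-Ty\|\le K\|x-y\|$ for all $x,y\in C$, and \emph{nonexpansive} if it is $1$-Lipschitz. It is \emph{asymptotically nonexpansive} with sequence $(k_n)$ in $[0,\infty)$ if $k_n\to0$ and $T^n$ is $(1+k_n)$-Lipschitz for every $n\in\mathbb N$. The set $C$ has the \emph{approximate fixed point property} for asymptotically nonexpansive maps if every such map satisfies $\inf_{x\in C}\|x-Tx\|=0$. The following problem is posed in \cite{Leustean}.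

\begin{quote}
Does every nonempty bounded closed convex subset of every Banach space have the approximate fixed point property for asymptotically nonexpansive maps?
\end{quote}

In uniformly convex spaces the answer is yes: by a theorem of Goebel and Kirk, such maps even have fixed points there. In a general space one has the following estimate.

\begin{lemma}\label{lem:contraction}
Let $C$ be nonempty, bounded, closed and convex, and let $S:C\to C$ be $K$-Lipschitz with $K\ge1$. Then $\inf_{x\in C}\|x-Sx\|\le(1-1/K)\operatorname{diam}C$.
\end{lemma}

\begin{proof}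
Fix $x_0\in C$ and $0<t<1/K$. The map $x\mapsto(1-t)x_0+tSx$ is a contraction of the complete metric space $C$, so it has a fixed point $x_t$, and $\|x_t-Sx_t\|=(1-t)\|x_0-Sx_t\|\le(1-t)\operatorname{diam}C$. Let $t\uparrow1/K$.
\end{proof}

With $K=1$ the lemma settles the nonexpansive case $k_n\equiv0$. With $K=1+k_n$ it shows that the iterate $T^n$ of an asymptotically nonexpansive map moves some point by little more than $k_n\operatorname{diam}C$. To return from the iterates to $T$, write $L=1+k_1$ and note that
\begin{equation}\label{eq:two}
\|x-Tx\|\le\|x-T^{n+1}x\|+\|T(T^nx)-Tx\|\le\|x-T^{n+1}x\|+L\,\|T^nx-x\|.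
\end{equation}
So it would suffice to find one point that is almost fixed by both $T^n$ and $T^{n+1}$, two commuting maps that are almost nonexpansive and that have almost fixed points separately. One would guess that such a point exists. It need not, even when all iterates after the first are exactly nonexpansive.

\begin{theorem}\label{thm:main}
Let $\gamma\in(0,1)$ and $L=9/\gamma^2$. There are a Banach space $X$, a nonempty closed convex set $C\subseteq X$ with $\operatorname{diam}C\le1$ and a map $T:C\to C$ such that
\begin{enumerate}
\item[(a)] $\|Tx-Ty\|\le L\|x-y\|$ for all $x,y\in C$;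
\item[(b)] $\|T^nx-T^ny\|\le\|x-y\|$ for all $n\ge2$ and all $x,y\in C$;
\item[(c)] $\|x-Tx\|\ge1-\gamma$ for all $x\in C$.
\end{enumerate}
One can take $X=C[0,1]$.
\end{theorem}

For $\gamma=\frac12$ the map $T$ is asymptotically nonexpansive with sequence $(35,0,0,\dots)$ and moves every point by at least $\frac12$. The answer to the problem is therefore negative.

The proof does not guess a formula for $T$. It starts from one point, generates a convex set freely by applying a formal map and taking convex combinations, and puts on this set the largest distance that is compatible with (a), (b), the diameter bound and convexity (Section~\ref{sec:free}). A distance in this model is small only if a finite derivation from those inequalities makes it small, so (c) becomes a statement about derivations: none of them brings a point close to its image. Section~\ref{sec:hand} works the first nontrivial case by hand. Section~\ref{sec:loops} reduces a minimal offending derivation to a single step by combinatorial moves, and Section~\ref{sec:mixed} treats the one remaining case, the only place where the size of $L$ matters.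 Section~\ref{sec:cor} collects consequences.

Throughout, $\gamma\in(0,1)$, $L=9/\gamma^2$ and $\theta=1-\gamma$.

\section{The free convex set and its distance}\label{sec:free}

\subsection{Points and rank}

For a set $S$ let $\Delta(S)$ be the set of finitely supported probability measures on $S$, that is, of formal convex combinations of elements of $S$; if $S\subseteq S'$, then $\Delta(S)\subseteq\Delta(S')$. Fix a symbol $o$, and for every measure $\mu$ a symbol $F\mu\ne o$ that depends injectively on $\mu$. Put
\[
M_0=\{o\},\qquad M_{n+1}=\{o\}\cup\{F\mu:\mu\in\Delta(M_n)\},\qquad M=\bigcup_nM_n,\qquad D=\Delta(M).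
\]
We have $M_0\subseteq M_1$, and $M_{n-1}\subseteq M_n$ implies $M_n\subseteq M_{n+1}$. A measure $\mu\in D$ has finite support, so it lies in some $\Delta(M_n)$ and $F\mu\in M$. We identify $x\in M$ with the point mass $\delta_x\in D$. Then $F:D\to M\subseteq D$ is an injective self-map of the convex set $D$, and $M$ is the disjoint union of $\{o\}$ and $F(D)$. For example, $M_1=\{o,Fo\}$, and $M_2$ consists of $o$ and the points $F((1-t)o+tFo)$ with $0\le t\le1$.

Elements of $M$ are called \emph{pure} and elements of $D\setminus M$ \emph{mixed}. Elements of $R=D\setminus F(D)$ are called \emph{roots}; they are $o$ and the mixed points. The \emph{rank} of $x\in M$ is $\operatorname{rk}(x)=\min\{n:x\in M_n\}$, and the rank of $\mu\in D$ is $\operatorname{rk}(\mu)=\max\{\operatorname{rk}(x):x\in\operatorname{supp}\mu\}$. Since $F\mu\in M_{n+1}$ if and only if $\mu\in\Delta(M_n)$, we have $\operatorname{rk}(F\mu)=\operatorname{rk}(\mu)+1$.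

\begin{lemma}\label{lem:rank}
Let $\alpha\in D$.
\begin{enumerate}
\item[(i)] $F\alpha\notin\operatorname{supp}\alpha$; in particular $F\alpha\ne\alpha$.
\item[(ii)] If $Fy'\in\operatorname{supp}\alpha$, then $\operatorname{rk}(y')<\operatorname{rk}(\alpha)$.
\item[(iii)] $\alpha=F^e\mu$ for a unique pair of an integer $e\ge0$ and a root $\mu$.
\end{enumerate}
\end{lemma}

\begin{proof}
Points of $\operatorname{supp}\alpha$ have rank at most $\operatorname{rk}(\alpha)$; this gives (i) and (ii). For (iii), remove symbols $F$ as long as the point lies in $F(D)$; the rank drops each time, so the process ends at a root. If $F^e\mu=F^{e'}\mu'$ with $e\le e'$, injectivity gives $\mu=F^{e'-e}\mu'$, so $e=e'$ and $\mu=\mu'$ because $\mu$ is a root.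
\end{proof}

\subsection{From distances on $M$ to distances on $D$}

We work with pseudometrics, that is, metrics that may vanish on pairs of distinct points. Let $\rho\le1$ be a pseudometric on $M$. A \emph{coupling} of $\mu,\nu\in D$ is a measure $\pi\in\Delta(M\times M)$ with marginals $\mu$ and $\nu$, and the \emph{Wasserstein distance} is
\[
W_\rho(\mu,\nu)=\min_\pi\sum_{x,y}\pi(x,y)\rho(x,y),
\]
the minimum over all couplings of $\mu$ and $\nu$; it is attained because the couplings form a compact subset of a finite-dimensional simplex. It is the natural extension of $\rho$: if $x\mapsto\phi(x)$ maps $M$ into a normed space with $\|\phi(x)-\phi(y)\|\le\rho(x,y)$, then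
\begin{equation}\label{eq:affine}
\Big\|\sum_x\mu(x)\phi(x)-\sum_y\nu(y)\phi(y)\Big\|=\Big\|\sum_{x,y}\pi(x,y)\big(\phi(x)-\phi(y)\big)\Big\|\le W_\rho(\mu,\nu)
\end{equation}
for an optimal $\pi$. The function $W_\rho$ is a pseudometric on $D$ bounded by $1$. For the triangle inequality, optimal couplings $\pi_1$ of $\mu,\nu$ and $\pi_2$ of $\nu,\kappa$ are glued to the coupling $\sum_{y\in\operatorname{supp}\nu}\pi_1(x,y)\pi_2(y,z)/\nu(y)$ of $\mu,\kappa$, whose cost is at most the sum of the two costs since $\rho(x,z)\le\rho(x,y)+\rho(y,z)$. If $\rho\le\rho'$, then $W_\rho\le W_{\rho'}$. A pure point $x$ has only one coupling with $\mu$, so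
\begin{equation}\label{eq:pure}
W_\rho(x,\mu)=\sum_y\mu(y)\rho(x,y),
\end{equation}
and $W_\rho=\rho$ on $M\times M$.

\subsection{The forced distance}

Put $w(0)=L$ and $w(j)=1$ for $j\ge1$. Conditions (a) and (b) of the theorem together ask that the distance from $F^{j+1}\xi$ to $F^{j+1}\eta$ be at most $w(j)$ times the distance from $\xi$ to $\eta$, for all $j\ge0$. The distance from $F\alpha$ to $F\beta$ is then bounded by any concatenation of such inequalities. We record a concatenation with the outer symbol $F$ removed: a \emph{chain} from $\alpha$ to $\beta$ is a sequence of \emph{links} $(j_i,\xi_i,\eta_i)_{i=1}^m$ with $m\ge1$, integers $j_i\ge0$, points $\xi_i,\eta_i\in D$ and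
\[
F^{j_1}\xi_1=\alpha,\qquad F^{j_i}\eta_i=F^{j_{i+1}}\xi_{i+1}\quad(1\le i<m),\qquad F^{j_m}\eta_m=\beta .
\]
Lowering the distances on $M$ lowers those on $D$, which forces the distances on $M$ down again. So we iterate, starting from the largest distance that the diameter bound permits. Let $\rho_0$ be the discrete metric on $M$ (distinct points have distance $1$). Given $\rho_k$, put $d_k=W_{\rho_k}$, define the \emph{$k$-cost} of a chain as $\sum_iw(j_i)\,d_k(\xi_i,\eta_i)$, let $E_k(\alpha,\beta)$ be the infimum of the $k$-costs of the chains from $\alpha$ to $\beta$, and set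
\[
\rho_{k+1}(F\alpha,F\beta)=\min\{1,E_k(\alpha,\beta)\},\qquad\rho_{k+1}(o,F\alpha)=\rho_{k+1}(F\alpha,o)=1,\qquad\rho_{k+1}(o,o)=0 .
\]
The function $E_k$ is a pseudometric on $D$: the one-link chain $(0,\alpha,\beta)$ shows that it is finite and vanishes for $\alpha=\beta$, and chains can be reversed and concatenated. Hence $\min\{1,E_k\}$ is a pseudometric, and adding a point $o$ at distance $1$ from all others keeps the triangle inequality, because all distances are at most $1$. So every $\rho_k$ is a pseudometric bounded by $1$. Two facts are read off from the definition and used constantly: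
\begin{equation}\label{eq:unfold}
\rho_k(o,F\alpha)=1\ \text{ for all }k\ge0;\qquad\text{if }k\ge1\text{ and }\rho_k(F\alpha,F\beta)<1,\text{ then }\rho_k(F\alpha,F\beta)=E_{k-1}(\alpha,\beta).
\end{equation}

The sequence $(\rho_k)$ is nonincreasing: $\rho_1\le\rho_0$ because $\rho_1\le1$ vanishes on the diagonal, and $\rho_k\le\rho_{k-1}$ gives in turn $d_k\le d_{k-1}$, $E_k\le E_{k-1}$ and $\rho_{k+1}\le\rho_k$. Let $\rho=\lim_k\rho_k$, a pseudometric bounded by $1$, and $d=W_\rho$.

\begin{lemma}\label{lem:limit}
For all $\alpha,\beta\in D$ we have $d_k(\alpha,\beta)\downarrow d(\alpha,\beta)$, and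
\[
d(F\alpha,F\beta)\le L\,d(\alpha,\beta),\qquad d(F^n\alpha,F^n\beta)\le d(\alpha,\beta)\quad(n\ge2).
\]
\end{lemma}

\begin{proof}
If $\pi$ is an optimal coupling for $\rho$, then $d(\alpha,\beta)\le d_k(\alpha,\beta)\le\sum\pi\rho_k\to\sum\pi\rho=d(\alpha,\beta)$, the sums being finite. For $n\ge1$ the one-link chain $(n-1,\alpha,\beta)$ leads from $F^{n-1}\alpha$ to $F^{n-1}\beta$, so $\rho_{k+1}(F^n\alpha,F^n\beta)\le w(n-1)\,d_k(\alpha,\beta)$. Let $k\to\infty$.
\end{proof}

\begin{remark}\label{rem:universal}
The model $(D,F,d)$ is the worst case. Let $K$ be a nonempty convex subset of a normed space with $\operatorname{diam}K\le1$, and let $S:K\to K$ satisfy (a) and (b). Fix $x_0\in K$ and define $\phi:D\to K$ by recursion on the rank: $\phi(o)=x_0$, $\phi(F\mu)=S\phi(\mu)$, $\phi(\mu)=\sum_y\mu(y)\phi(y)$. Then $\|\phi(x)-\phi(y)\|\le\rho_k(x,y)$ on $M$ for all $k$. For $k=0$ this is the diameter bound. If it holds for $k$, then $\|\phi(\xi)-\phi(\eta)\|\le d_k(\xi,\eta)$ by \eqref{eq:affine}, and along a chain from $\alpha$ to $\beta$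
\[
\|\phi(F\alpha)-\phi(F\beta)\|\le\sum_i\|S^{j_i+1}\phi(\xi_i)-S^{j_i+1}\phi(\eta_i)\|\le\sum_iw(j_i)\,d_k(\xi_i,\eta_i).
\]
Consequently $d(\alpha,F\alpha)\ge\|\phi(\alpha)-S\phi(\alpha)\|$. If any example with constant $L$ moves all points by at least $\theta$, then so does the free one, and nothing is lost by studying it alone.
\end{remark}

The heart of the paper is the following lower bound, proved in Sections~\ref{sec:loops} and~\ref{sec:mixed}.

\begin{proposition}\label{prop:key}
$d_k(\alpha,F\alpha)\ge\theta$ for all $\alpha\in D$ and all $k\ge0$.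
\end{proposition}

\subsection{Realization in a Banach space}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:key}]
We need an affine isometric copy of $(D,d)$ in a normed space. Call $f:M\to\mathbb R$ \emph{admissible} if $|f(x)-f(y)|\le\rho(x,y)$ for all $x,y$. Let $V$ be the vector space of finitely supported signed measures $\sigma$ on $M$ of total mass $0$, with the seminorm
\[
\|\sigma\|=\sup\Big\{\sum_x\sigma(x)f(x):\ f\text{ admissible}\Big\}.
\]
The supremum is finite, because $f$ may be replaced by $f-f(o)$, which is bounded by $1$. Let $\mu,\nu\in D$ and $N=\operatorname{supp}\mu\cup\operatorname{supp}\nu$. Kantorovich--Rubinstein duality on the finite set $N$ says that $W_\rho(\mu,\nu)$ is the maximum of $\sum_x(\mu(x)-\nu(x))f(x)$ over the functions $f:N\to\mathbb R$ with $|f(x)-f(y)|\le\rho(x,y)$. Each such $f$ is the restriction of an admissible function, namely of its McShane extension $x\mapsto\min_{y\in N}(f(y)+\rho(x,y))$. Hence $\|\mu-\nu\|=d(\mu,\nu)$.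

Let $X$ be the completion of the quotient of $V$ by $\{\sigma:\|\sigma\|=0\}$, and let $\Phi(\mu)\in X$ be the class of $\mu-\delta_o$. The map $\Phi$ is affine and $\|\Phi\mu-\Phi\nu\|=d(\mu,\nu)\le1$. So $C=\overline{\Phi(D)}$ is nonempty, closed, convex and of diameter at most $1$. By Lemma~\ref{lem:limit}, $\Phi\mu=\Phi\nu$ implies $\Phi F\mu=\Phi F\nu$, and $\Phi\mu\mapsto\Phi F\mu$ is an $L$-Lipschitz self-map of $\Phi(D)$. It extends to an $L$-Lipschitz map $T:C\to C$, with $T^n\Phi=\Phi F^n$. On $\Phi(D)$, (b) holds by Lemma~\ref{lem:limit}, and (c) holds because $d(\alpha,F\alpha)=\lim_kd_k(\alpha,F\alpha)\ge\theta$. Both pass to $C$ by density, since $T$ and its iterates are continuous.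

To move the example into $C[0,1]$, take a point of $C$ and close under $T$ and under convex combinations with rational coefficients. The resulting set $C_0$ is countable. Its closure $\overline{C_0}\subseteq C$ is convex, it is $T$-invariant by continuity, and (a)--(c) hold on it. The closed linear span of $C_0$ is a separable Banach space, and by the Banach--Mazur theorem every separable Banach space is linearly isometric to a subspace of $C[0,1]$. The image of $\overline{C_0}$ is complete, hence closed, and we transport $T$ to it.
\end{proof}

\section{The first levels by hand}\label{sec:hand}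

At level $0$ nothing has been gained: by \eqref{eq:pure} and Lemma~\ref{lem:rank}(i),
\begin{equation}\label{eq:level0}
d_0(\alpha,F\alpha)=1-\alpha(\{F\alpha\})=1\qquad(\alpha\in D).
\end{equation}
At level $1$ the displacement drops below $1$. For $\xi=(1-t)o+tFo$ we have $d_0(o,\xi)=t$, hence $\rho_1(Fo,F\xi)\le Lt$ and $d_1(\xi,F\xi)\le1-t+Lt^2$, which equals $1-\frac1{4L}$ for $t=\frac1{2L}$. The mechanism is that $\xi$ has an atom $y=Fy'$ whose argument $y'$ is close to $\xi$, so that $y$ is close to $F\xi$. To make the displacement small, such atoms would have to carry most of the mass of $\xi$. The rank prevents this.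

\begin{example}\label{ex:descent}
For $\xi\in D$, the one-link chains $(0,y',\xi)$ alone give $d_1(\xi,F\xi)\le U(\xi)$, where
\[
U(\xi)=\xi(\{o\})+\sum_{y=Fy'\in\operatorname{supp}\xi}\xi(y)\min\{1,L\,d_0(y',\xi)\}.
\]
We claim that $U(\xi)>1-1/L$. Let $H$ be the set of atoms $y=Fy'$ of $\xi$ with $d_0(y',\xi)<1/L$. Since $U(\xi)\ge1-\xi(H)$, it suffices to show $\xi(H)<1/L$. Suppose $\xi(H)\ge1/L$ and take $y=Fy'\in H$ of least rank. For a coupling $\pi$ of $y'$ and $\xi$, the pairs $(u,z)$ with $u\notin H$, $z\in H$ have mass at least $\xi(H)-y'(H)$ and cost $1$ each, so $\xi(H)-y'(H)\le d_0(y',\xi)<1/L$. Thus $y'(H)>0$: some $z\in H$ is an atom of $y'$, and $\operatorname{rk}(z)\le\operatorname{rk}(y')<\operatorname{rk}(y)$, against the choice of $y$.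
\end{example}

In words: if much of $\xi$ consists of images of points close to $\xi$, then each of these close points again contains such an image, of smaller rank, and the descent cannot go on forever. Three things separate the example from Proposition~\ref{prop:key}.

\emph{Pure points.} If $\alpha=F\alpha_1$ and $d_k(\alpha,F\alpha)<1$, then by \eqref{eq:unfold} the distance is realized by chains from $\alpha_1$ to $F\alpha_1$ with many links and different exponents $j_i$. Induction on $k$ for the quantity $d_k(\alpha,F\alpha)$ says nothing about such a chain. We need a class of objects that contains the pairs $(\alpha,F\alpha)$ and is closed under unfolding a link into a chain; these are the loops of Section~\ref{sec:loops}.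

\emph{Mixed points near pure points.} Links with $j\ge1$ have weight $1$, but they end at pure points, so they help in approaching a mixed $\xi$ only if $\xi$ is close to a pure point. This does happen: for $y\in F(D)$, $\xi=(1-t)y+to$ and $k\ge1$,
\[
d_k(\xi,F\xi)\le t+\rho_k(y,Fy)+\rho_k(Fy,F\xi)\le t+\rho_k(y,Fy)+Lt .
\]
Such a $\xi$ inherits the problem of the pure point $y$. So there is a dichotomy: far from pure points the descent applies, and near a pure point we must produce a simpler loop.

\emph{Higher levels.} For $d_0$, close measures share atoms. For $d_k$ they only have close atoms, and the descent must unfold the distance between these.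

\section{Loops and the reduction to one step}\label{sec:loops}

A link $(j,\xi,\eta)$ moves $F^j\xi$ to $F^j\eta$. If $\xi=F\xi_1$ and $\eta=F\eta_1$, unfolding the link produces a chain from $\xi_1$ to $\eta_1$ whose links act under $F^{j+1}$: the exponents add up to a height. We also want to read a chain from $\alpha$ to $F\alpha$ cyclically, starting at any link, which amounts to continuing it by its image under $F$. Both operations become bookkeeping once $F$ is made invertible, by extending each orbit $\mu,F\mu,F^2\mu,\dots$ of a root to a copy of $\mathbb Z$.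

Let $\Sigma=R\times\mathbb Z$ and $\tau(\mu,n)=(\mu,n+1)$. For $h\in\mathbb Z$ define $\iota_h:D\to\Sigma$ by $\iota_h(F^e\mu)=(\mu,h+e)$ for $\mu\in R$, $e\ge0$. By Lemma~\ref{lem:rank}(iii) the map $\iota_h$ is well defined and injective, and
\begin{equation}\label{eq:iota}
\iota_h(F^j\alpha)=\iota_{h+j}(\alpha)=\tau^j\iota_h(\alpha),\qquad\iota_h(D)=\{(\mu,n):n\ge h\}.
\end{equation}
In particular,
\begin{equation}\label{eq:high}
\text{if }\iota_h(\alpha)\in\iota_{h'}(D)\text{ for some }h'>h,\text{ then }\alpha\in F(D).
\end{equation}

\begin{definition}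
A \emph{step} is a quadruple $(h,\alpha,\beta,k)$ with $h\in\mathbb Z$, $\alpha,\beta\in D$ and an integer $k\ge0$. It leads from $\iota_h(\alpha)$ to $\iota_h(\beta)$; its \emph{height} is $h$, its \emph{label} is $k$ and its \emph{length} is $d_k(\alpha,\beta)$. A \emph{path} is a finite, possibly empty, sequence of steps, each starting where the previous one ends; its length is the sum of the lengths. A \emph{loop} is a path from some $p\in\Sigma$ to $\tau p$.
\end{definition}

Lengths carry no weight $w$, because a link of weight $L$ has weight $1$ as soon as it acts under a further $F$. Labels may differ along a path, because we unfold one step at a time. The step $(0,\alpha,F\alpha,k)$ is a loop by \eqref{eq:iota}, so Proposition~\ref{prop:key} is a special case of the following statement.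

\begin{proposition}\label{prop:loop}
Every loop has length at least $\theta$.
\end{proposition}

A loop $(s_1,\dots,s_m)$ has $m\ge1$ since $\tau p\ne p$. Extend it to a sequence $(s_i)_{i\in\mathbb Z}$ by letting $s_{i+m}$ be $s_i$ with height raised by $1$. Raising the height applies $\tau$ to both endpoints, so $s_{i+1}$ starts where $s_i$ ends for all $i\in\mathbb Z$, and every window $(s_i,\dots,s_{i+m-1})$ is a loop with the same length and the same labels. We call it a \emph{rotation}.

The \emph{complexity} of a loop is the sequence $(n_k)_{k\ge0}$, where $n_k$ is the number of steps with label $k$. Complexities are compared at the largest index where they differ; this is the order of the ordinals $\omega^Kn_K+\dots+\omega n_1+n_0$. Every nonempty family of loops has a member of least complexity: minimize the largest label $K$, then $n_K$, then $n_{K-1}$, and so on down to $n_0$. Rotations preserve the complexity. Replacing a step of label $k$ by any finite number of steps with labels less than $k$, or by none, lowers it.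

\begin{lemma}\label{lem:path}
Let $h\in\mathbb Z$ and $k\ge0$. A chain $(j_i,\xi_i,\eta_i)_{i=1}^m$ from $\alpha$ to $\beta$ gives the path $(h+j_i,\xi_i,\eta_i,k)_{i=1}^m$ from $\iota_h(\alpha)$ to $\iota_h(\beta)$, whose length is at most the $k$-cost of the chain.
\end{lemma}

\begin{proof}
By \eqref{eq:iota} the $i$-th step leads from $\iota_h(F^{j_i}\xi_i)$ to $\iota_h(F^{j_i}\eta_i)$, so the steps fit together. The bound holds since $w\ge1$.
\end{proof}

\begin{lemma}[Unfolding]\label{lem:unfold}
Let $s=(h,F\alpha_1,F\beta_1,k)$ be a step of length $\ell<1$. If $k=0$, then $s$ starts and ends at the same point. If $k\ge1$, then for every $\varepsilon>0$ there is a path with the endpoints of $s$, all labels equal to $k-1$, and length less than $\ell+\varepsilon$.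
\end{lemma}

\begin{proof}
Here $\ell=\rho_k(F\alpha_1,F\beta_1)$. If $k=0$, then $\ell<1$ means $F\alpha_1=F\beta_1$. If $k\ge1$, then $\ell=E_{k-1}(\alpha_1,\beta_1)$ by \eqref{eq:unfold}. Apply Lemma~\ref{lem:path} at height $h+1$ to a chain from $\alpha_1$ to $\beta_1$ of $(k-1)$-cost less than $\ell+\varepsilon$, and use $\iota_{h+1}(\alpha_1)=\iota_h(F\alpha_1)$, $\iota_{h+1}(\beta_1)=\iota_h(F\beta_1)$.
\end{proof}

\begin{example}
Let $\mu,\nu$ be roots. The steps $s_1=(1,\mu,\nu,k)$ and $s_2=(0,F\nu,F^2\mu,k')$ lead from $(\mu,1)$ through $(\nu,1)$ to $(\mu,2)$, so they form a loop; it describes the route from $F\mu$ to $F^2\mu$ through $F\nu$. The heights of the extended sequence are $\dots,1,0,2,1,3,2,\dots$. The step $s_2$ lies lower than both neighbors, and both its points lie in $F(D)$. If $k'=0$, its length is $1$, since the root $\nu$ differs from $F\mu$. If $k'\ge1$ and its length is below $1$, it unfolds. In the simplest case it is replaced by the single step $(1,\nu,F\mu,k'-1)$, which has the same height as $s_1$, and the two merge into the one-step loop $(1,\mu,F\mu,\max\{k,k'-1\})$.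
\end{example}

The proof of Proposition~\ref{prop:loop} shows that one of these two moves, unfolding or merging, is always available until a single step is left. For a single step at a mixed point we need the next lemma, which is proved in Section~\ref{sec:mixed}.

\begin{lemma}\label{lem:mixed}
Let $\xi\in D$ be mixed, $k\ge1$ and $d_k(\xi,F\xi)<\theta$. Then there is a loop of length less than $\theta$ all of whose labels equal $k-1$.
\end{lemma}

\begin{proof}[Proof of Proposition~\ref{prop:loop}]
Suppose that some loop has length less than $\theta$, and choose among such \emph{short} loops one of least complexity, with $m$ steps and extended heights $(h_i)_{i\in\mathbb Z}$, $h_{i+m}=h_i+1$.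

Assume first that $m\ge2$.

\emph{Consecutive heights differ.} Let $h_i=h_{i+1}=h$. The rotation that starts with $s_i$ contains $s_{i+1}$ since $m\ge2$. As $\iota_h$ is injective, the two steps have the form $(h,\alpha,\beta,k)$ and $(h,\beta,\eta,k')$. Replace them by $(h,\alpha,\eta,K)$ with $K=\max\{k,k'\}$. Then $d_K(\alpha,\eta)\le d_K(\alpha,\beta)+d_K(\beta,\eta)\le d_k(\alpha,\beta)+d_{k'}(\beta,\eta)$, so the new loop is short, and one occurrence of the label $\min\{k,k'\}$ has disappeared. This contradicts minimality.

\emph{No step is lower than both neighbors.} Let $s_i=(h,\alpha,\beta,k)$ with $h<h_{i-1}$ and $h<h_{i+1}$. The point $\iota_h(\alpha)$ is the end of $s_{i-1}$ and lies in $\iota_{h_{i-1}}(D)$; the point $\iota_h(\beta)$ is the start of $s_{i+1}$ and lies in $\iota_{h_{i+1}}(D)$. By \eqref{eq:high}, $\alpha,\beta\in F(D)$, and $s_i$ has length less than $\theta<1$. Take a rotation containing $s_i$ and apply Lemma~\ref{lem:unfold}: delete $s_i$ if $k=0$, and replace it by a path with labels $k-1$ if $k\ge1$, with $\varepsilon$ so small that the loop stays short. The complexity drops,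 a contradiction.

\emph{Conclusion.} The differences $\delta_i=h_{i+1}-h_i$ are nonzero integers, periodic with period $m$, and they add up to $1$ over a period. They are not all negative, and they are not all positive because the sum would then be at least $m\ge2$. By periodicity there is an $i$ with $\delta_{i-1}<0<\delta_i$, and $s_i$ is lower than both neighbors. So $m\ge2$ is impossible.

Hence the loop is one step $(h,\alpha,\beta,k)$ with $\iota_h(\beta)=\tau\iota_h(\alpha)=\iota_h(F\alpha)$, that is, $\beta=F\alpha$ and $d_k(\alpha,F\alpha)<\theta$. By \eqref{eq:level0}, $k\ge1$. The case $\alpha=o$ is excluded by $\rho_k(o,Fo)=1$. If $\alpha\in F(D)$, Lemma~\ref{lem:unfold} replaces the step by a short loop with labels $k-1$. If $\alpha$ is mixed, Lemma~\ref{lem:mixed} provides such a loop. In both cases the complexity drops, which is the final contradiction.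
\end{proof}

So far only $L\ge1$ and $\theta\le1$ have been used. For $L=1$ Proposition~\ref{prop:key} fails for every $\theta>0$, since the map $T$ built from the model would be nonexpansive and Lemma~\ref{lem:contraction} would apply. The size of $L$ must therefore enter in Lemma~\ref{lem:mixed}.

\section{The step at a mixed point}\label{sec:mixed}

The weight $L$ is felt because a chain can arrive at a mixed point only through links with $j=0$.

\begin{lemma}[Terminal block]\label{lem:terminal}
Let $k\ge0$ and consider a chain from $\alpha$ to a mixed point $\beta$, of $k$-cost $\kappa$. There are $s\in D$ and $q\ge0$ with $q+L\,d_k(s,\beta)\le\kappa$ such that either $s=\alpha$ and $q=0$, or $s$ is pure and there is a chain from $\alpha$ to $s$ of $k$-cost $q$.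
\end{lemma}

\begin{proof}
Since $F^{j_m}\eta_m=\beta$ is not pure, $j_m=0$. Let $i_0$ be the least index with $j_{i_0}=\dots=j_m=0$, put $s=\xi_{i_0}$, and let $q$ be the $k$-cost of the links before $i_0$. For $i_0\le i<m$ we have $\eta_i=\xi_{i+1}$, and $\eta_m=\beta$, so the links from $i_0$ on cost $L\sum_{i\ge i_0}d_k(\xi_i,\eta_i)\ge L\,d_k(s,\beta)$. If $i_0=1$, then $s=\alpha$ and $q=0$. Otherwise $s=F^{j}\eta_{i_0-1}$ with $j=j_{i_0-1}\ge1$, which is pure, and the first $i_0-1$ links lead from $\alpha$ to $s$.
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:mixed}]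
The plan is this. An atom $y=Fy'$ of $\xi$ with $\rho_k(y,F\xi)<1$ comes with a chain from $y'$ to a point $s_y$ very close to $\xi$. A further step from $s_y$ to $y$ would close a loop, since it connects $y'$ with $Fy'$. This step is short only if $\xi$ is close to its own atom $y$, which holds on average when $\xi$ is close to a pure point. That $\xi$ is close to a pure point is what the descent of Example~\ref{ex:descent} will show.

\medskip\noindent\textbf{Step 1: unfolding at the atoms.} By \eqref{eq:pure},
\[
c:=d_k(\xi,F\xi)=\sum_y\xi(y)\rho_k(y,F\xi)<\theta .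
\]
Choose $\varepsilon>0$ with $c+5\varepsilon<\theta$ and $\varepsilon\le\gamma/18$. Let $G=\{y\in\operatorname{supp}\xi:\rho_k(y,F\xi)<1\}$ and $b=1-\xi(G)$. The atoms outside $G$ contribute exactly $b$ to $c$, so $b\le c<\theta$ and $\xi(G)>\gamma$.

Let $y\in G$. By \eqref{eq:unfold}, $y\ne o$, so $y=Fy'$ and $E_{k-1}(y',\xi)=\rho_k(y,F\xi)$. Apply Lemma~\ref{lem:terminal} to a chain from $y'$ to $\xi$ of $(k-1)$-cost less than $\rho_k(y,F\xi)+\varepsilon$. We obtain $s_y$, pure or equal to $y'$, and $q_y\ge0$ with
\[
q_y+La_y\le\rho_k(y,F\xi)+\varepsilon,\qquad a_y:=d_{k-1}(s_y,\xi),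
\]
and by Lemma~\ref{lem:path} a path, possibly empty, from $\iota_1(y')$ to $\iota_1(s_y)$ with labels $k-1$ and length at most $q_y$. Put $Q=\sum_{y\in G}\xi(y)q_y$ and $A=\sum_{y\in G}\xi(y)a_y$. Summing against $\xi$ over $G$ and adding $b$ gives
\begin{equation}\label{eq:budget}
b+Q+LA\le c+\varepsilon .
\end{equation}
In particular $LA<1$, that is, $A<\gamma^2/9$. Put $\lambda=4A/\gamma+\varepsilon>0$. Then
\begin{equation}\label{eq:lambda}
\frac{2\lambda}{\gamma}=\frac{8A}{\gamma^2}+\frac{2\varepsilon}{\gamma}<\frac89+\frac19=1 .
\end{equation}

\medskip\noindent\textbf{Step 2: $\xi$ is close to a pure point.} Let $r=\inf_{s\in M}d_{k-1}(s,\xi)$. We claim that $r\le\lambda$. Suppose instead that $r>\lambda$, so that no point within $d_{k-1}$-distance $\lambda$ of $\xi$ is pure.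

Let $H=\{y\in G:a_y\le2A/\gamma\}$. If $A=0$, then $H=G$. If $A>0$, Markov's inequality gives $\xi(G\setminus H)\cdot2A/\gamma\le A$. In both cases $\xi(H)>\gamma/2$. For $z=Fz'\in H$ we have $a_z\le2A/\gamma\le\lambda/2$, so $s_z$ is not pure; hence
\begin{equation}\label{eq:H}
z'=s_z\text{ is mixed and }d_{k-1}(z',\xi)\le\lambda/2\qquad(z=Fz'\in H).
\end{equation}
Let $B=\{\alpha\in D:d_{k-1}(\alpha,\xi)\le\lambda\}$, which contains $\xi$. We show that every $\alpha\in B$ has an atom $u=Fu'$ with $u'\in B$. Since $\operatorname{rk}(u')<\operatorname{rk}(\alpha)$ by Lemma~\ref{lem:rank}(ii), this is absurd for an $\alpha\in B$ of least rank, and the claim follows. The points $z'$ lie in the ball of half the radius; the other half pays for the passage from $z'$ to $u'$.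

Let $\alpha\in B$ and let $\pi$ be an optimal coupling of $\alpha$ and $\xi$ for $\rho_{k-1}$. The pairs $(u,z)$ with $z\in H$ have mass $\xi(H)$ and total cost at most $\lambda$, so one of them has $\pi(u,z)>0$ and
\[
\rho_{k-1}(u,z)\le\frac{\lambda}{\xi(H)}<\frac{2\lambda}{\gamma}<1
\]
by \eqref{eq:lambda}. Then $u\in\operatorname{supp}\alpha$, and $u\ne o$ by \eqref{eq:unfold} since $z=Fz'$; write $u=Fu'$. If $u=z$, then $u'=z'\in B$ by \eqref{eq:H}. This always occurs for $k=1$, where $\rho_0$ is discrete, and it is the situation of Example~\ref{ex:descent}. If $u\ne z$, then $k\ge2$ and $E_{k-2}(u',z')=\rho_{k-1}(u,z)<2\lambda/\gamma$. As $z'$ is mixed, Lemma~\ref{lem:terminal} applies to a chain from $u'$ to $z'$ of $(k-2)$-cost less than $2\lambda/\gamma$ and gives $s$, pure or equal to $u'$, with $L\,d_{k-2}(s,z')<2\lambda/\gamma$. Using $d_{k-1}\le d_{k-2}$ and \eqref{eq:H},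
\[
d_{k-1}(s,\xi)\le d_{k-2}(s,z')+d_{k-1}(z',\xi)<\frac{2\lambda}{\gamma L}+\frac\lambda2=\Big(\frac{2\gamma}9+\frac12\Big)\lambda<\lambda .
\]
So $s\in B$, hence $s$ is not pure, hence $u'=s\in B$.

\medskip\noindent\textbf{Step 3: closing the loop.} By Step 2 there is a pure $s_*$ with $d_{k-1}(s_*,\xi)\le\lambda+\varepsilon$. For $y\in G$,
\[
d_{k-1}(s_y,y)\le d_{k-1}(s_y,\xi)+d_{k-1}(\xi,s_*)+\rho_{k-1}(s_*,y)\le a_y+(\lambda+\varepsilon)+\rho_{k-1}(s_*,y).
\]
Because $s_*$ is pure, \eqref{eq:pure} gives $\sum_{y\in G}\xi(y)\rho_{k-1}(s_*,y)\le d_{k-1}(s_*,\xi)\le\lambda+\varepsilon$. Therefore, with $1+8/\gamma\le9/\gamma\le L$ and \eqref{eq:budget},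
\begin{align*}
\sum_{y\in G}\xi(y)\big(q_y+d_{k-1}(s_y,y)\big)&\le Q+A+2(\lambda+\varepsilon)=Q+\Big(1+\frac8\gamma\Big)A+4\varepsilon\\
&\le Q+LA+4\varepsilon\le c-b+5\varepsilon<\theta-b .
\end{align*}
The detour through $s_*$ costs a multiple of $A$, and it is paid for by the factor $L$ that the terminal blocks carried in \eqref{eq:budget} and that lengths of paths do not carry. Since $\xi(G)=1-b>0$, some $y\in G$ satisfies
\[
q_y+d_{k-1}(s_y,y)<\frac{\theta-b}{1-b}\le\theta,
\]
where the last inequality is $\theta b\le b$. Take the path from $\iota_1(y')$ to $\iota_1(s_y)$ of Step 1 and append the step $(1,s_y,y,k-1)$. It ends at $\iota_1(y)=\iota_1(Fy')=\tau\iota_1(y')$. This is a loop with all labels $k-1$ and length less than $\theta$.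
\end{proof}

This completes the proofs of Propositions~\ref{prop:loop} and~\ref{prop:key} and of Theorem~\ref{thm:main}. The value $L=9/\gamma^2$ entered three times: in \eqref{eq:lambda}, which keeps $\rho_{k-1}(u,z)$ below the truncation level $1$ so that it can be unfolded; in the bound $2/(\gamma L)<\frac12$ of the descent; and in $1+8/\gamma\le L$ in Step 3.

\section{Consequences}\label{sec:cor}

All examples below come from Theorem~\ref{thm:main} and thus occur in $C[0,1]$. In this section $C$ ranges over nonempty bounded closed convex subsets of Banach spaces.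

\begin{corollary}[Which iterates must be nonexpansive]
Let $I\subseteq\mathbb N$. The statement ``for every $C$, every Lipschitz map $T:C\to C$ with $T^n$ nonexpansive for all $n\in I$ satisfies $\inf_x\|x-Tx\|=0$'' is true if and only if $1\in I$.
\end{corollary}

\begin{proof}
If $1\in I$, apply Lemma~\ref{lem:contraction} with $K=1$. If $1\notin I$, the map of Theorem~\ref{thm:main} is a counterexample.
\end{proof}

\begin{corollary}[Largest displacement]
Consider all pairs $(C,T)$ with $\operatorname{diam}C\le1$, $T:C\to C$ Lipschitz and $T^n$ nonexpansive for all $n\ge2$. The supremum of $\inf_x\|x-Tx\|$ over these pairs equals $1$, and it is not attained.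
\end{corollary}

\begin{proof}
For $L>9$, Theorem~\ref{thm:main} with $\gamma=3/\sqrt L$ gives an $L$-Lipschitz map with $\inf_x\|x-Tx\|\ge1-3/\sqrt L$, which tends to $1$ as $L\to\infty$. Conversely, every Lipschitz map is $K$-Lipschitz for some $K\ge1$, and Lemma~\ref{lem:contraction} bounds the infimum by $1-1/K<1$.
\end{proof}

\begin{corollary}[Commuting nonexpansive maps]
For $C$ and $T$ as in Theorem~\ref{thm:main}, the maps $T^2$ and $T^3$ are commuting nonexpansive self-maps of $C$, and
\[
\max\{\|x-T^2x\|,\|x-T^3x\|\}\ge\frac{1-\gamma}{1+L}\qquad\text{for all }x\in C .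
\]
So two commuting nonexpansive self-maps of a bounded closed convex set need not have common approximate fixed points.
\end{corollary}

\begin{proof}
Inequality \eqref{eq:two} with $n=2$ and (c) give $1-\gamma\le\|x-T^3x\|+L\|x-T^2x\|$.
\end{proof}

The argument yields maps with $T^n$ nonexpansive for all $n\ge2$ and $\inf_x\|x-Tx\|>0$ for every Lipschitz constant $L>9$. We do not determine whether such maps exist for every $L>1$.

\begin{thebibliography}{1}

\bibitem{Leustean}
Laurentiu Leustean, \emph{Proof mining in metric fixed point theory and ergodic theory}, arXiv:0903.1529 (2009).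

\end{thebibliography}
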